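\title{The full type of a free sum is not determined by the types of the summands}

\begin{abstract}
The $*$-law of a sum of freely independent tuples is determined by the $*$-laws of the summands. We show that the corresponding statement for full types, in the continuous model theory of tracial $\mathrm W^*$-algebras, is false. For every tracial $\mathrm W^*$-algebra $B\neq\mathbb C$ and every $d\ge1$ there are separable algebras $A_1\prec A_2$ and a tuple $\mathbf X\in A_1^d$ whose types in $A_1*B$ and in $A_2*B$ differ on a formula of the form $\sup\inf(\text{quantifier-free})$. For $d\ge2$ there are also counterexamples among separable $\mathrm{II}_1$ factors with both summands nonzero. In the positive direction, formulas with one block of quantifiers are always preserved, and all formulas are preserved when the algebras are $\aleph_1$-saturated or when the theories of the two tuples have a unique separable model.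
\end{abstract}

\section{Introduction}

A \emph{tracial $\mathrm W^*$-algebra} is a von Neumann algebra $M$ with a faithful normal tracial state $\tau$; we denote the pair by $M$. The \emph{$*$-law} of a tuple $\mathbf X=(X_1,\dots,X_d)\in M^d$ is the list of the numbers $\tau(m(\mathbf X))$, where $m$ runs over the $*$-monomials. It determines the algebra generated by $\mathbf X$, but it says nothing about the position of $\mathbf X$ in $M$. Continuous model theory, in the framework of Farah, Hart and Sherman, records this position by allowing quantifiers. A \emph{formula} is built from traces of $*$-polynomials by continuous functions and by suprema and infima over operator-norm balls $D_r$, and the \emph{type} $\mathrm{tp}^M(\mathbf X)$ is the map $\varphi\mapsto\varphi^M(\mathbf X)$ on all formulas in $d$ free variables (see Section~\ref{sec:logic}). Its restriction to quantifier-free formulas carries the same information as the $*$-law. For example,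
\[
\chi(x)=\sup_{y\in D_1}\|xy-yx\|_2
\]
vanishes exactly at the central elements. The generator of $L(\mathbb Z)$ and the generator $u_a$ of $L(\mathbb F_2)$ have the same $*$-law, but $\chi$ is $0$ at the first and at least $\|u_au_b-u_bu_a\|_2=\sqrt2$ at the second.

Let $A*B$ be the tracial free product, and for $\mathbf X\in A^d$, $\mathbf Y\in B^d$ let $\mathbf X+\mathbf Y=(X_1+Y_1,\dots,X_d+Y_d)\in(A*B)^d$. The $*$-law of $\mathbf X+\mathbf Y$ depends only on the $*$-laws of $\mathbf X$ and $\mathbf Y$; it is their additive free convolution. The following question, which comes from \cite{Jekel}, asks whether free convolution makes sense for full types.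

\medskip
\noindent\textbf{Question.} \emph{Let $A_1,A_2,B_1,B_2$ be tracial $\mathrm W^*$-algebras and let $\mathbf X\in A_1^d$, $\mathbf X'\in A_2^d$, $\mathbf Y\in B_1^d$, $\mathbf Y'\in B_2^d$ satisfy}
\begin{equation}\label{eq:hyp}
\mathrm{tp}^{A_1}(\mathbf X)=\mathrm{tp}^{A_2}(\mathbf X'),\qquad \mathrm{tp}^{B_1}(\mathbf Y)=\mathrm{tp}^{B_2}(\mathbf Y').
\end{equation}
\emph{Does it follow that}
\begin{equation}\label{eq:concl}
\mathrm{tp}^{A_1*B_1}(\mathbf X+\mathbf Y)=\mathrm{tp}^{A_2*B_2}(\mathbf X'+\mathbf Y')\,?
\end{equation}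
\medskip

One would guess that the answer is yes. Every element of $A*B$ is approximated by polynomials in finitely many elements of $A$ and of $B$, so a quantifier over $A*B$ looks like a pair of quantifiers over $A$ and $B$, and these are controlled by \eqref{eq:hyp}. This reasoning is correct if $B_1=B_2=\mathbb C$ (then $A_i*\mathbb C=A_i$), if $A_1$ and $B_1$ are finite-dimensional (Example~\ref{ex:fd}), for one block of quantifiers (Theorem~\ref{thm:C}), and with direct sums in place of free products (Remark~\ref{rem:sum}). It fails in general, because the number of elements needed for an approximation is not bounded, and a second quantifier can detect this. Recall that $A_1\prec A_2$ means that $A_1\subset A_2$ and that every tuple of $A_1$ has the same type in both algebras.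

\begin{theorem}\label{thm:A}
Let $B\neq\mathbb C$ be a tracial $\mathrm W^*$-algebra and let $d\ge1$. There are separable tracial $\mathrm W^*$-algebras $A_1\prec A_2$ and $\mathbf X\in A_1^d$ such that, with $\mathbf X'=\mathbf X\in A_2^d$ and $\mathbf Y=\mathbf Y'=0\in B^d$,
\[
\mathrm{tp}^{A_1}(\mathbf X)=\mathrm{tp}^{A_2}(\mathbf X'),\qquad \mathrm{tp}^{B}(\mathbf Y)=\mathrm{tp}^{B}(\mathbf Y'),\qquad \mathrm{tp}^{A_1*B}(\mathbf X+\mathbf Y)\neq\mathrm{tp}^{A_2*B}(\mathbf X'+\mathbf Y').
\]
The last two types differ on a formula of the form $\sup\inf(\text{quantifier-free})$.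
\end{theorem}

So the answer is no, for every $d\ge1$. The algebras $A_i$ in our proof have a nontrivial center, and $\mathbf Y=0$; for $d\ge2$ neither feature is needed.

\begin{theorem}\label{thm:B}
Let $d\ge2$. There are separable $\mathrm{II}_1$ factors $A_1\prec A_2$ and $B$, a tuple $\mathbf X\in A_1^d$ and a tuple $\mathbf Y\neq0$ in $B^d$ such that $\mathrm{tp}^{A_1*B}(\mathbf X+\mathbf Y)\neq\mathrm{tp}^{A_2*B}(\mathbf X+\mathbf Y)$.
\end{theorem}

Let $\mathrm{tp}_\exists^M(\mathbf X)$ be the restriction of $\mathrm{tp}^M(\mathbf X)$ to the formulas $\inf_z\varphi$, where $z$ is a finite, possibly empty, tuple of variables ranging over balls and $\varphi$ is quantifier-free. Since $\sup_z\varphi=-\inf_z(-\varphi)$, it also determines all $\sup_z\varphi$. The next theorem shows that the $\sup\inf$ in Theorem~\ref{thm:A} cannot be lowered to a single block of quantifiers.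

\begin{theorem}\label{thm:C}
If $\mathrm{tp}_\exists^{A_1}(\mathbf X)=\mathrm{tp}_\exists^{A_2}(\mathbf X')$ and $\mathrm{tp}_\exists^{B_1}(\mathbf Y)=\mathrm{tp}_\exists^{B_2}(\mathbf Y')$, then $\mathrm{tp}_\exists^{A_1*B_1}(\mathbf X+\mathbf Y)=\mathrm{tp}_\exists^{A_2*B_2}(\mathbf X'+\mathbf Y')$.
\end{theorem}

Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. A \emph{realization} of a type $\mu$ is a pair $(A,\mathbf X)$ with $\mathrm{tp}^A(\mathbf X)=\mu$. Ultrapowers and saturation are recalled in Section~\ref{sec:logic}.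

\begin{theorem}\label{thm:D}
\begin{enumerate}
\item[(1)] If \eqref{eq:hyp} holds and $A_1,A_2,B_1,B_2$ are $\aleph_1$-saturated (for example, ultraproducts along $\mathcal U$), then \eqref{eq:concl} holds.
\item[(2)] For given types $\mu,\nu$ of $d$-tuples the following are equivalent: {\rm(a)} $\mathrm{tp}^{A*B}(\mathbf X+\mathbf Y)$ is the same for all realizations $(A,\mathbf X)$ of $\mu$ and $(B,\mathbf Y)$ of $\nu$; {\rm(b)} $\mathrm{tp}^{A*B}(\mathbf X+\mathbf Y)=\mathrm{tp}^{A^{\mathcal U}*B^{\mathcal U}}(\mathbf X+\mathbf Y)$ for all such realizations.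
\item[(3)] If \eqref{eq:hyp} holds and the complete theories of $(A_1,\mathbf X)$ and of $(B_1,\mathbf Y)$, with the tuples named by constants, each have a unique separable model up to isomorphism, then \eqref{eq:concl} holds.
\end{enumerate}
\end{theorem}

For $\mathbf X=\mathbf Y=0$ the question becomes whether $A_1\equiv A_2$ and $B_1\equiv B_2$ imply $A_1*B_1\equiv A_2*B_2$. This parameter-free question is not addressed here; our counterexamples use the tuple $\mathbf X$.

\subsection*{The idea of the counterexamples}
By Theorem~\ref{thm:D}(2), a counterexample must exhibit a difference between $A*B$ and $A^{\mathcal U}*B^{\mathcal U}$. We use a property that the hyperfinite $\mathrm{II}_1$ factor $R$ loses when it passes to $R^{\mathcal U}$: finite subsets of $R$ almost lie in matrix algebras, whereas $R^{\mathcal U}$ contains $L(\mathbb F_5)$. No formula over $R$ sees this difference, since $R\prec R^{\mathcal U}$. A free product sees it. In a finite factor any two unital copies of $\mathbb M_n$ are conjugate, so an almost matricial tuple in $A$ can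 be conjugated, inside $A*B$, into a position far from where it started; the generators of $L(\mathbb F_5)\subset A$ cannot be moved in this way (Section~\ref{sec:coarse}). To speak about a copy of $R$ in a formula over $A*B$, we take $A_1\supset L(\mathbb F_2)\bar\otimes R$ and name the generators $u_a,u_b$ of $L(\mathbb F_2)$ through $\mathbf X$: a spectral gap estimate shows that what almost commutes with $u_a,u_b$ almost lies in the other tensor factor (Section~\ref{sec:gap}). We prove Theorem~\ref{thm:B} first, in Section~\ref{sec:B}, since there the mechanism is most transparent; Theorem~\ref{thm:A} needs one further device and follows in Section~\ref{sec:A}. Sections~\ref{sec:C} and~\ref{sec:D} prove the positive results and depend only on Section~\ref{sec:back}.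

\section{Background}\label{sec:back}

\subsection{Tracial algebras}
Let $M$ be a tracial $\mathrm W^*$-algebra. We write $\|x\|$ for the operator norm, $D_r=D_r(M)=\{x:\|x\|\le r\}$, $\|x\|_2=\tau(x^*x)^{1/2}$, and $L^2(M)$ for the completion of $M$ under $\langle x,y\rangle=\tau(y^*x)$. Multiplication extends to left and right actions of $M$ on $L^2(M)$ with $\|x\xi y\|_2\le\|x\|\,\|\xi\|_2\,\|y\|$. Further, $[x,y]=xy-yx$ and $t^+=\max(t,0)$; \emph{separable} refers to $\|\cdot\|_2$; and $x$ is \emph{centered} if $\tau(x)=0$. A \emph{subalgebra} is a von Neumann subalgebra with the same unit. The subalgebra $W^*(S)$ generated by a set $S$ contains the $*$-polynomials in $S$ as a $\|\cdot\|_2$-dense subset. An \emph{embedding} is a unital trace-preserving $*$-homomorphism; it preserves both norms.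

For a subalgebra $N\subset M$, the orthogonal projection $L^2(M)\to L^2(N)$ restricts to the conditional expectation $E_N:M\to N$, which satisfies $\|E_N(x)\|\le\|x\|$ and $E_N(yxy')=yE_N(x)y'$ for $y,y'\in N$. In particular, an element of $M$ that is a $\|\cdot\|_2$-limit of elements of $N$ lies in $N$. We use three standard facts.
\begin{enumerate}
\item[(T1)] If families $(a_j)_{j\in J}$ in $M$ and $(a_j')_{j\in J}$ in $M'$ satisfy $\tau(m(a))=\tau(m(a'))$ for every $*$-monomial $m$, then $a_j\mapsto a_j'$ extends uniquely to a trace-preserving $*$-isomorphism $W^*(a)\to W^*(a')$.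
\item[(T2)] If $M$ is a factor (its center is $\mathbb C1$) and $f,f'\in M$ are projections with $\tau(f)=\tau(f')$, there is $v\in M$ with $vv^*=f$, $v^*v=f'$. An infinite-dimensional tracial factor is a $\mathrm{II}_1$ factor.
\item[(T3)] The hyperfinite $\mathrm{II}_1$ factor $R$ is separable, it contains a unital copy of $\mathbb M_n$ for every $n$, and for $r_1,\dots,r_m\in R$ and $\varepsilon>0$ there is a unital matrix subalgebra $\mathbb M_n\subset R$ with $\|r_i-E_{\mathbb M_n}(r_i)\|_2\le\varepsilon$ for all $i$.
\end{enumerate}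
For a discrete group $\Gamma$, $L(\Gamma)$ is generated by the left regular representation $\lambda$ on $\ell^2(\Gamma)$, with trace $\langle\,\cdot\,\delta_1,\delta_1\rangle$, and $L^2(L(\Gamma))=\ell^2(\Gamma)$. By (T1), a homomorphism $g\mapsto u_g$ of $\Gamma$ into the unitary group of $M$ with $\tau(u_g)=\delta_{g,1}$ generates a copy of $L(\Gamma)$. When $\Gamma=\mathbb F_m$, the images of the free generators under such a homomorphism are called \emph{$*$-free Haar unitaries}.

\subsection{Formulas and types}\label{sec:logic}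
A \emph{quantifier-free formula} in variables $x=(x_1,\dots,x_n)$ is an expression $F(\operatorname{Re}\tau(\pi_1(x)),\dots,\operatorname{Re}\tau(\pi_k(x)))$ with noncommutative $*$-polynomials $\pi_j$ and $F:\mathbb R^k\to\mathbb R$ continuous; for example $\|\pi(x)\|_2$ and $|\tau(\pi(x))-c|$ with $c\in\mathbb C$. \emph{Formulas} are obtained from these by applying continuous functions $\mathbb R^k\to\mathbb R$ (connectives) and the quantifiers $\sup_{y\in D_r}$, $\inf_{y\in D_r}$. A formula $\varphi(x)$ defines a function $\varphi^M:M^n\to\mathbb R$ in every $M$. Substituting $*$-polynomials for the free variables of a formula gives a formula with the same quantifiers. A subalgebra $N\subset M$ is \emph{elementary}, $N\prec M$, if $\varphi^N(x)=\varphi^M(x)$ for all $\varphi$ and all tuples $x$ in $N$. If $N_1\subset N_2$ and both are elementary in $M$, then $N_1\prec N_2$. The models of the complete theory of $(A,\mathbf X)$ are the realizations of $\mathrm{tp}^A(\mathbf X)$.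

The \emph{ultraproduct} $\prod_{\mathcal U}M_k$ is the quotient of the algebra of norm-bounded sequences $(x^{(k)})$, $x^{(k)}\in M_k$, by those with $\lim_{\mathcal U}\|x^{(k)}\|_2=0$, with trace $\lim_{\mathcal U}\tau(x^{(k)})$. It is a tracial $\mathrm W^*$-algebra, and each element of norm at most $r$ is represented by a sequence in the balls $D_r(M_k)$. If all $M_k=M$ we get the \emph{ultrapower} $M^{\mathcal U}\supset M$ (constant sequences). We call $M$ \emph{$\aleph_1$-saturated} if the following holds for every $r>0$ and every set $\Sigma$ of formulas $\varphi(y,c)$ in one variable $y$ with parameters $c$ from a fixed countable subset of $M$: if for all finite $\Sigma_0\subset\Sigma$ and $\varepsilon>0$ some $y\in D_r$ has $|\varphi^M(y,c)|\le\varepsilon$ for all $\varphi\in\Sigma_0$, then some $y\in D_r$ has $\varphi^M(y,c)=0$ for all $\varphi\in\Sigma$. The standard facts that we need are these.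
\begin{enumerate}
\item[(M1)] \emph{Continuity.} Each $\varphi^M$ is bounded and uniformly $\|\cdot\|_2$-continuous on $D_r^n$. (Traces of monomials are bounded and Lipschitz there, connectives are uniformly continuous on compact sets, and $\sup$, $\inf$ preserve bounds and moduli of continuity.)
\item[(M2)] \emph{{\L}o\'s's theorem.} $\varphi^{\prod_{\mathcal U}M_k}((x^{(k)}))=\lim_{\mathcal U}\varphi^{M_k}(x^{(k)})$; in particular $M\prec M^{\mathcal U}$.
\item[(M3)] \emph{Downward L\"owenheim--Skolem.} Every separable subset of $M$ lies in a separable subalgebra $N\prec M$.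
\item[(M4)] \emph{Elementary chains.} If $N^1\subset N^2\subset\cdots$ and all $N^k\prec M$, then $W^*(\bigcup_kN^k)\prec M$.
\item[(M5)] Ultraproducts along $\mathcal U$ are $\aleph_1$-saturated.
\end{enumerate}
The formulas that separate our examples have several natural parameters, while the question provides one tuple. The following lemma bridges this.

\begin{lemma}\label{lem:subst}
Let $M_1\subset M_2$ be tracial $\mathrm W^*$-algebras, $\mathbf Z\in M_1^d$, and let $x$ be a tuple in the unital $\mathrm C^*$-algebra generated by $\mathbf Z$. If $\varphi^{M_1}(x)\neq\varphi^{M_2}(x)$, then $\mathrm{tp}^{M_1}(\mathbf Z)$ and $\mathrm{tp}^{M_2}(\mathbf Z)$ differ on a formula with the same quantifiers as $\varphi$.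
\end{lemma}

\begin{proof}
Choose tuples $\pi_k$ of $*$-polynomials with $\pi_k(\mathbf Z)\to x$ in operator norm. The tuples $\pi_k(\mathbf Z)$ stay in a ball and converge in $\|\cdot\|_2$, so $\varphi^{M_i}(\pi_k(\mathbf Z))\to\varphi^{M_i}(x)$ for $i=1,2$ by (M1). For large $k$ the formula $\varphi(\pi_k(\,\cdot\,))$ separates the types.
\end{proof}

\subsection{Free products}
Subalgebras $A,B$ of $M$ are \emph{free} if $\tau(x_1\cdots x_n)=0$ whenever $n\ge1$ and the $x_j$ are centered and taken alternately from $A$ and $B$. Such a product, or the empty product $1$, is called a \emph{word}; its \emph{pattern} is the sequence of algebras from which the letters are taken. The free product $A*B$ is the tracial $\mathrm W^*$-algebra generated by free copies of $A$ and $B$.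

\begin{lemma}\label{lem:words}
Words span the $*$-algebra generated by $A$ and $B$, hence a dense subspace of $L^2(A*B)$. Words with different patterns are orthogonal, and $\langle x_1\cdots x_n,y_1\cdots y_n\rangle=\prod_j\langle x_j,y_j\rangle$ for words with the same pattern.
\end{lemma}

\begin{proof}
Let $a\in A$ and let $x=x_1\cdots x_n$ be a word. If $x_1$ is an $A$-letter, split $ax_1$ into its trace and a centered part; otherwise split $a$ itself. Either way $ax$ is a combination of two words. The same holds for $b\in B$, so the span of the words contains all products. For the inner product $\tau(y_m^*\cdots y_1^*x_1\cdots x_n)$, induct on $\min(m,n)$. If exactly one word is empty, or if $x_1,y_1$ come from different algebras, this is the trace of a nonempty word and vanishes. If $x_1,y_1$ come from the same algebra, write $y_1^*x_1=\langle x_1,y_1\rangle1+c$ with $c$ centered. The term with $c$ is the trace of a nonempty word, and the other term is $\langle x_1,y_1\rangle\langle x_2\cdots x_n,y_2\cdots y_m\rangle$.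
\end{proof}

The expansion in this proof computes all traces in the $*$-algebra generated by $A\cup B$ from the traces on $A$ and $B$. With (T1) this gives (F1) below, and also the statement about $*$-laws in the introduction.
\begin{enumerate}
\item[(F1)] For subalgebras $A'\subset A$, $B'\subset B$ we have $W^*(A'\cup B')=A'*B'\subset A*B$. If $\alpha:A\to M$ and $\beta:B\to M$ are embeddings with free ranges, they extend to a unique embedding $\alpha*\beta:A*B\to M$.
\item[(F2)] Every countable subset of $A*B$ lies in $W^*(a_1,a_2,\dots)*W^*(b_1,b_2,\dots)$ for suitable sequences of contractions $a_j\in A$, $b_j\in B$. Indeed, each element is a $\|\cdot\|_2$-limit of a sequence of polynomials, each involving finitely many elements of $A\cup B$.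
\item[(F3)] $A^{\mathcal U}$ and $B^{\mathcal U}$ are free in $(A*B)^{\mathcal U}$, so $A^{\mathcal U}*B^{\mathcal U}\subset(A*B)^{\mathcal U}$. Indeed, a centered element $(x^{(k)})$ is also represented by the centered elements $x^{(k)}-\tau(x^{(k)})1$.
\end{enumerate}

\section{Intertwiners in coarse bimodules}\label{sec:coarse}

Conjugating $p$ to $q$ means solving $pw=wq$. To decide when this is possible in a free product we view $w$ as a vector and look at how the two factors act on $L^2(A*B)$. Let $A,C$ be tracial $\mathrm W^*$-algebras. A Hilbert space with a left action of $A$ and a right action of $C$ is a \emph{coarse} $A$--$C$-bimodule if it is isomorphic to $L^2(A)\otimes K\otimes L^2(C)$ for a Hilbert space $K$ (possibly $0$), with $x(\alpha\otimes\eta\otimes\gamma)y=x\alpha\otimes\eta\otimes\gamma y$. The two actions then take place on different legs and do not interact.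

\begin{lemma}\label{lem:coarse}
Let $M=A*B$.
\begin{enumerate}
\item[(i)] $L^2(M)\ominus L^2(A)$ is a coarse $A$--$A$-bimodule.
\item[(ii)] $L^2(M)$ is a coarse $A$--$B$-bimodule.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $K\subset L^2(M)$ be the closed span of the words that begin and end with a $B$-letter. For such a word $w$ and $a,a'\in A$ put $U(a\otimes w\otimes a')=awa'$. Splitting $a=\tau(a)1+a^\circ$ and $a'=\tau(a')1+a'^\circ$ writes $awa'$ as a sum of four words, according to whether an $A$-letter is present at the left end and at the right end. By Lemma~\ref{lem:words} only terms of the same kind pair nontrivially, and since $\tau(a)\overline{\tau(\tilde a)}+\langle a^\circ,\tilde a^\circ\rangle=\langle a,\tilde a\rangle$ we get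
\[
\langle awa',\tilde a\tilde w\tilde a'\rangle=\langle a,\tilde a\rangle\langle w,\tilde w\rangle\langle a',\tilde a'\rangle .
\]
So $U$ extends to an isometry on $L^2(A)\otimes K\otimes L^2(A)$. Its range is the closed span of the words with at least one $B$-letter, which is $L^2(M)\ominus L^2(A)$. Finally $x(awa')y=(xa)w(a'y)$, so $U$ is a bimodule map.

(ii) From a word remove the first letter if it is an $A$-letter and the last letter if it is a $B$-letter. What remains is empty, or begins with a $B$-letter and ends with an $A$-letter. Let $K'$ be the closed span of these remainders $w$ and put $U(a\otimes w\otimes b)=awb$. Splitting $a$ and $b$ gives four words, distinguished by whether the word starts with an $A$-letter and whether it ends with a $B$-letter, so the computation in (i) applies; now every word is in the range.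
\end{proof}

Which tuples $p$ admit a nonzero vector $\xi$ in a coarse bimodule with $p_i\xi\approx\xi q_i$ for some $q$? The smallest cases can be done by hand, with $K=\mathbb C$.

\begin{example}\label{ex:small}
(a) \emph{Matrices.} Let $A=C=\mathbb M_2$, with matrix units $f_{jk}$ and $f'_{jk}$, and $\xi=f_{11}\otimes f'_{11}+f_{21}\otimes f'_{12}$. Then
\[
f_{12}\xi=f_{11}\otimes f'_{12}=\xi f'_{12},\qquad f_{21}\xi=f_{21}\otimes f'_{11}=\xi f'_{21},
\]
and $f_{12},f_{21}$ generate $\mathbb M_2$, so $\xi$ intertwines the two copies exactly. For $\mathbb M_n$ take $\xi_n=\sum_jf_{j1}\otimes f'_{1j}$; then $f_{kl}\xi_n=f_{k1}\otimes f'_{1l}=\xi_nf'_{kl}$. The intertwiner becomes more complicated as $n$ grows. The vectors $\sqrt n f_{j1}$ are orthonormal, and so are the $\sqrt nf'_{1j}$; hence $\sqrt n\,\xi_n=n^{-1/2}\sum_j\sqrt nf_{j1}\otimes\sqrt nf'_{1j}$ is a unit vector, and by Cauchy--Schwarz and Bessel its inner product with any $\alpha\otimes\gamma$ is at most $n^{-1/2}\|\alpha\|_2\|\gamma\|_2$ in modulus.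

(b) \emph{One Haar unitary.} Let $A=C=L(\mathbb Z)$ with generator $u$, and $\xi_n=n^{-1/2}\sum_{j=1}^n\delta_j\otimes\delta_{-j}$. The difference telescopes: $u\xi_n-\xi_nu=n^{-1/2}(\delta_{n+1}\otimes\delta_{-n}-\delta_1\otimes\delta_0)$. So there are unit vectors that intertwine up to $\sqrt{2/n}$, and a single unitary gives no obstruction.

(c) \emph{Five free Haar unitaries.} Here $\sum_i\|p_i\xi-\xi q_i\|\ge(5-2\sqrt5)\|\xi\|$ for all $\xi$ and all contractions $q_i$; this is Proposition~\ref{prop:rigid}.
\end{example}

The counterexamples come from (a) and (c) together: five free Haar unitaries are an ultralimit of unitary matrices of growing size, each matrix tuple has its intertwiner, and the limit has none. We first realize (a) by bounded elements, as quantifiers range over balls.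

\begin{lemma}\label{lem:flex}
Let $M$ be a tracial factor and let $(f_{jk})$, $(f'_{jk})$ be systems of $n\times n$ matrix units in $M$, not necessarily unital, with $\tau(f_{11})=\tau(f'_{11})$. There is $w\in M$ with $ww^*=\sum_jf_{jj}$, $w^*w=\sum_jf'_{jj}$ and $f_{kl}w=wf'_{kl}$ for all $k,l$.
\end{lemma}

\begin{proof}
By (T2) choose $v$ with $vv^*=f_{11}$, $v^*v=f'_{11}$, and put $w=\sum_jf_{j1}vf'_{1j}$. Then $f_{kl}w=f_{k1}vf'_{1l}=wf'_{kl}$. Since $f_{1j}f_{k1}=\delta_{jk}f_{11}$ and $v^*f_{11}v=f'_{11}$, we get $w^*w=\sum_jf'_{j1}f'_{11}f'_{1j}=\sum_jf'_{jj}$; exchanging the two systems and replacing $v$ by $v^*$ gives $ww^*=\sum_jf_{jj}$.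
\end{proof}

For (c) we need two lemmas. The first replaces the leg $L^2(A)$ by a multiple of $\ell^2(\mathbb F_5)$; the second is a norm estimate there.

\begin{lemma}\label{lem:module}
Let $N$ be a tracial $\mathrm W^*$-algebra acting on a Hilbert space $H$ by a normal unital $*$-representation. Then $H$ is isomorphic to a submodule of $L^2(N)\otimes\ell^2(I)$ for some set $I$.
\end{lemma}

\begin{proof}
By Zorn's lemma $H$ is an orthogonal sum of cyclic modules $\overline{N\xi}$. The normal positive functional $x\mapsto\langle x\xi,\xi\rangle$ equals $\tau(h\,\cdot)$ for some $0\le h\in L^1(N)$, that is, $x\mapsto\langle xh^{1/2},h^{1/2}\rangle$ with $h^{1/2}\in L^2(N)$. Hence $x\xi\mapsto xh^{1/2}$ extends to an isomorphism $\overline{N\xi}\to\overline{Nh^{1/2}}\subset L^2(N)$.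
\end{proof}

\begin{lemma}\label{lem:free}
Let $g_1,\dots,g_m$ be free generators of $\mathbb F_m$ and let $V_1,\dots,V_m$ be contractions on a Hilbert space $H$. Then $\|\sum_i\lambda(g_i)\otimes V_i\|\le2\sqrt m$.
\end{lemma}

\begin{proof}
Let $E_i$ and $F_i$ be the projections of $\ell^2(\mathbb F_m)$ onto the span of the reduced words beginning with $g_i$ and with $g_i^{-1}$, respectively. The reduced form of $g_ih$ fails to begin with $g_i$ exactly when $h$ begins with $g_i^{-1}$, so $\lambda(g_i)=E_i\lambda(g_i)+\lambda(g_i)F_i$. The $E_i$ are mutually orthogonal, so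
\[
\Bigl\|\sum_i(E_i\lambda(g_i)\otimes V_i)\xi\Bigr\|^2=\sum_i\|(E_i\lambda(g_i)\otimes V_i)\xi\|^2\le m\|\xi\|^2 .
\]
The $F_i$ are mutually orthogonal, so by Cauchy--Schwarz
\[
\Bigl\|\sum_i(\lambda(g_i)F_i\otimes V_i)\xi\Bigr\|\le\sum_i\|(F_i\otimes1)\xi\|\le\sqrt m\,\|\xi\| .\qedhere
\]
\end{proof}

The bound beats the trivial bound $m$ exactly when $m\ge5$. This is why we use five unitaries, and we put
\[
\kappa=5-2\sqrt5\in(0,1).
\]

\begin{proposition}\label{prop:rigid}
Let $H$ be a coarse $A$--$C$-bimodule, $e\in A$ a nonzero projection, and let $p_1,\dots,p_5$ be $*$-free Haar unitaries of the algebra $eAe$ with trace $\tau(e)^{-1}\tau$. Then for all $\xi\in eH$ and all contractions $c_1,\dots,c_5\in C$,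
\[
\sum_{i=1}^5\|p_i\xi-\xi c_i\|\ge\kappa\|\xi\| .
\]
\end{proposition}

\begin{proof}
We have $eH=eL^2(A)\otimes K\otimes L^2(C)$. The $p_i$ generate in $eAe$ a copy $N$ of $L(\mathbb F_5)$ with unit $e$, in which $p_i$ corresponds to $\lambda(g_i)$, and $N$ acts normally and unitally on $eL^2(A)$. By Lemma~\ref{lem:module}, $eH$ is a subspace of $\ell^2(\mathbb F_5)\otimes\ell^2(I)\otimes K\otimes L^2(C)$ on which $\xi\mapsto\sum_ip_i^*\xi c_i$ is the restriction of $\sum_i\lambda(g_i^{-1})\otimes V_i$, where $V_i$ is right multiplication by $c_i$ on the last leg. Coarseness is what makes this operator a sum of tensor products. The $g_i^{-1}$ are again free generators, so $\|\sum_ip_i^*\xi c_i\|\le2\sqrt5\|\xi\|$ by Lemma~\ref{lem:free}. Since $p_i^*p_i\xi=e\xi=\xi$,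
\[
\sum_i\|p_i\xi-\xi c_i\|\ge\sum_i\|\xi-p_i^*\xi c_i\|\ge\Bigl\|5\xi-\sum_ip_i^*\xi c_i\Bigr\|\ge(5-2\sqrt5)\|\xi\| .\qedhere
\]
\end{proof}

\section{Spectral gap}\label{sec:gap}

Quantifiers over $M=A*B$ range over all of $M$, whereas the results above concern elements of $A$, of $B$, or of a hyperfinite subalgebra. We need quantifier-free expressions that dominate the distance to these subalgebras. Commutators with the generators of a copy of $L(\mathbb F_2)$ do this. Let $G=\mathbb F_2=\langle a,b\rangle$, $S=\{a^{\pm1},b^{\pm1}\}$ and $Q=L(G)$. Call a unitary representation $\pi$ of $G$ \emph{gapped} if $\|\sum_{s\in S}\pi(s)\|\le2\sqrt3$. Subrepresentations and direct sums of gapped representations are gapped.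

\begin{lemma}\label{lem:gap}
\begin{enumerate}
\item[(a)] For every unitary representation $\rho$ of $G$, $\lambda\otimes\rho$ is gapped.
\item[(b)] For an infinite cyclic subgroup $H\subset G$, the permutation representation on $\ell^2(G/H)$ is gapped.
\item[(c)] If $\pi$ is gapped, then $\|\xi\|\le4\bigl(\|\pi(a)\xi-\xi\|+\|\pi(b)\xi-\xi\|\bigr)$ for all $\xi$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The unitary $\delta_g\otimes\eta\mapsto\delta_g\otimes\rho(g)^{-1}\eta$ carries $\lambda\otimes\rho$ to $\lambda\otimes1$ (Fell absorption), so it suffices to treat $\lambda$. The operator $T=\sum_s\lambda(s)$ has a symmetric matrix with nonnegative entries. The Schur test says that $\|T\|\le C$ if some function $\phi>0$ satisfies $T\phi\le C\phi$ pointwise. Take $\phi(g)=3^{-|g|/2}$, with $|g|$ the word length. For $g\ne1$, three of the elements $sg$ are longer than $g$ and one is shorter, so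
\[
\sum_s\phi(sg)=3\cdot3^{-(|g|+1)/2}+3^{-(|g|-1)/2}=2\sqrt3\,\phi(g),
\]
while $\sum_s\phi(s)=4/\sqrt3<2\sqrt3\,\phi(1)$.

(b) We approximate matrix coefficients of the permutation representation $\pi$ by those of $\lambda$, by spreading each coset over a long interval of $H=\langle t\rangle$. Let $J_n=\{t,\dots,t^n\}$; then $|hJ_n\cap J_n|/n\to1$ for each $h\in H$. Choose representatives $\sigma(x)\in x$ for $x\in G/H$, and write $g\sigma(x)=\sigma(gx)c(g,x)$ with $c(g,x)\in H$. For finitely supported $\xi$ on $G/H$ let $\xi_n=n^{-1/2}\sum_x\sum_{h\in J_n}\xi(x)\delta_{\sigma(x)h}$. Then $\|\xi_n\|=\|\xi\|$ and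
\[
\langle\lambda(g)\xi_n,\xi_n\rangle=\sum_x\xi(x)\overline{\xi(gx)}\,\frac{|c(g,x)J_n\cap J_n|}{n}\ \longrightarrow\ \langle\pi(g)\xi,\xi\rangle .
\]
Hence $|\langle\sum_s\pi(s)\xi,\xi\rangle|\le2\sqrt3\|\xi\|^2$ on a dense set, and $\sum_s\pi(s)$ is self-adjoint.

(c) Since $\|\pi(s^{-1})\xi-\xi\|=\|\pi(s)\xi-\xi\|$,
\[
(4-2\sqrt3)\|\xi\|\le\Bigl\|\sum_s(\xi-\pi(s)\xi)\Bigr\|\le2\bigl(\|\pi(a)\xi-\xi\|+\|\pi(b)\xi-\xi\|\bigr),
\]
and $1/(2-\sqrt3)=2+\sqrt3<4$.
\end{proof}

From now on $\sum_c$ denotes the sum over $c\in\{a,b\}$.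

\begin{proposition}\label{prop:gap}
Let $M=A*B$.
\begin{enumerate}
\item[(i)] Let $g\mapsto u_g$ be a homomorphism of $G$ into the unitary group of $A$ with $\tau(u_g)=\delta_{g,1}$. Then $\|x-E_A(x)\|_2\le4\sum_c\|[x,u_c]\|_2$ for all $x\in M$.
\item[(ii)] Let $A=Q\bar\otimes P_0$ for a tracial $\mathrm W^*$-algebra $P_0$, let $u_g=\lambda(g)\otimes1$ and $P=1\otimes P_0$. Then $\|x-E_P(x)\|_2\le4\sum_c\|[x,u_c]\|_2$ for all $x\in M$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\mathrm{Ad}(g)\xi=u_g\xi u_g^*$ on $L^2(M)$; then $\|\mathrm{Ad}(c)\xi-\xi\|_2=\|[\xi,u_c]\|_2$. On $L^2(M)\ominus L^2(A)\cong L^2(A)\otimes K\otimes L^2(A)$ (Lemma~\ref{lem:coarse}(i)), $\mathrm{Ad}(g)$ is left multiplication by $u_g$ on the first leg, tensored with right multiplication by $u_g^*$ on the last leg; the latter is a unitary representation of $G$. The $u_g$ generate a copy of $L(G)$, so by Lemma~\ref{lem:module} the first leg is contained in a multiple of $\lambda$. By Lemma~\ref{lem:gap}(a), $\mathrm{Ad}$ is gapped on $L^2(M)\ominus L^2(A)$.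

(i) Put $\xi=x-E_A(x)$. In $[x,u_c]=[\xi,u_c]+[E_A(x),u_c]$ the first term is orthogonal to $L^2(A)$ and the second lies in $A$, so $\|[\xi,u_c]\|_2\le\|[x,u_c]\|_2$. Apply Lemma~\ref{lem:gap}(c).

(ii) Here $L^2(A)\ominus L^2(P)=\ell^2(G\setminus\{1\})\otimes L^2(P_0)$, and $\mathrm{Ad}(g)$ acts by $\delta_h\otimes\eta\mapsto\delta_{ghg^{-1}}\otimes\eta$. The conjugacy class of $h\neq1$ is the $G$-set $G/C_G(h)$. The centralizer $C_G(h)$ is a subgroup of a free group, hence free, and has the nontrivial central element $h$; so it is infinite cyclic. By Lemma~\ref{lem:gap}(b), $\mathrm{Ad}$ is gapped on $L^2(A)\ominus L^2(P)$, and therefore on $L^2(M)\ominus L^2(P)$. For $\xi=x-E_P(x)$ we have $[\xi,u_c]=[x,u_c]$, as $P$ commutes with $u_c$. Apply Lemma~\ref{lem:gap}(c).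
\end{proof}

Part (ii) uses the tensor decomposition and will be applied to $A_1$. For $A_2$, which comes from (M3), we have no such decomposition, and part (i) is all that is needed.

\begin{lemma}\label{lem:factor}
In the situation of Proposition~\ref{prop:gap}(ii), if $B\neq\mathbb C$, then $M$ is a $\mathrm{II}_1$ factor.
\end{lemma}

\begin{proof}
Let $z\in M$ be central. By Proposition~\ref{prop:gap}(ii), $z\in P\subset A$. Let $z^\circ=z-\tau(z)1$ and pick a centered $y\neq0$ in $B$; it exists because $B\ne\mathbb C$. By Lemma~\ref{lem:words} the words $z^\circ y$ and $yz^\circ$ are orthogonal and both have norm $\|z^\circ\|_2\|y\|_2$. So $0=\|[z^\circ,y]\|_2^2=2\|z^\circ\|_2^2\|y\|_2^2$, and $z$ is a scalar. As $M\supset Q$ is infinite-dimensional, it is a $\mathrm{II}_1$ factor.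
\end{proof}

\section{Counterexamples among $\mathrm{II}_1$ factors}\label{sec:B}

\subsection{The elementary extension}
In $A_1$ the commutant of $u_a,u_b$ will be hyperfinite. The extension $A_2$ adds five free Haar unitaries to this commutant without changing any type.

\begin{lemma}\label{lem:ext}
Let $Z$ be $\mathbb C$ or $\mathbb C^2$ with a faithful state, $A_1=Q\bar\otimes R\bar\otimes Z$ and $u_g=\lambda(g)\otimes1\otimes1$. There are a separable $A_2$ with $A_1\prec A_2\prec A_1^{\mathcal U}$ and a homomorphism $g\mapsto z_g$ of $\mathbb F_5$ into the unitary group of $A_2$ such that $[z_g,u_c]=0$ for $c=a,b$, $Z$ is central in $A_2$, and $\tau(z_gs)=\delta_{g,1}\tau(s)$ for $s\in Z$.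
\end{lemma}

\begin{proof}
The group $\mathbb F_5$ is residually finite: each $g\neq1$ has nontrivial image in some finite quotient. Enumerate the $g\ne1$ and let $\pi_k:\mathbb F_5\to G_k$ be the map onto the image in the product of the first $k$ such quotients; each $g\neq1$ has $\pi_k(g)\neq1$ for all large $k$. Let $z_g^{(k)}\in\mathbb M_{|G_k|}\subset R$ be the matrix of $\pi_k(g)$ in the left regular representation of $G_k$; its trace is $\delta_{\pi_k(g),1}$. Put $z_g=(1\otimes z_g^{(k)}\otimes1)_k\in A_1^{\mathcal U}$. Then $z_g$ commutes with $u_a,u_b$, and $\tau(z_gs)=\lim_{\mathcal U}\tau(z_g^{(k)})\tau(s)=\delta_{g,1}\tau(s)$ because $\mathcal U$ is nonprincipal. The algebra $Z$ is central in $A_1$, hence in $A_1^{\mathcal U}$. By (M3) choose a separable $A_2\prec A_1^{\mathcal U}$ containing $A_1$ and all $z_g$; by (M2), $A_1\prec A_1^{\mathcal U}$, so $A_1\prec A_2$.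
\end{proof}

We write $z_1,\dots,z_5$ for the images of the free generators.

\begin{lemma}\label{lem:elemfactor}
If $A_1\prec A_2$ and $A_1$ is a factor, then $A_2$ is a factor.
\end{lemma}

\begin{proof}
Let $\sigma=\sup_{x\in D_1}\bigl(\|x-\tau(x)1\|_2-\sup_{y\in D_1}\|[x,y]\|_2\bigr)$; this is a formula since $\|x-\tau(x)1\|_2^2=\|x\|_2^2-|\tau(x)|^2$. If $\sigma^{A}\le0$, central elements of $A$ are scalars. Conversely let $A$ be a factor, $x\in D_1$, and let $\mathcal K$ be the $\|\cdot\|_2$-closed convex hull of $\{uxu^*:u\text{ unitary}\}$, a subset of the complete set $D_1$. Its unique element of minimal norm is fixed by all unitary conjugations, so it is a scalar, and it has trace $\tau(x)$. Every point of $\mathcal K$ is within $\sup_u\|uxu^*-x\|_2=\sup_u\|[x,u]\|_2$ of $x$. Hence $\sigma^A\le0$. Now use $\sigma^{A_2}=\sigma^{A_1}$.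
\end{proof}

\subsection{The separating formula}
Let $A_1=B=Q\bar\otimes R$, with canonical unitaries $u_c\in A_1$ and $u_c'\in B$, and let $A_2$, $z_i$ be as in Lemma~\ref{lem:ext} with $Z=\mathbb C$. By Proposition~\ref{prop:gap}(ii) with second free factor $\mathbb C$, the center of $Q\bar\otimes R$ lies in the factor $1\otimes R$, so $A_1=B$ is a $\mathrm{II}_1$ factor; so is $A_2$, by Lemma~\ref{lem:elemfactor}. Let $M_i=A_i*B$. We want to express: \emph{every $5$-tuple $p$ commuting with $u_a,u_b$ is unitarily conjugate to a $5$-tuple $q$ commuting with $u'_a,u'_b$.} A contraction with $\|w\|_2=1$ is unitary, and the restriction on $p$ is expressed by subtracting its commutators. This leads to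
\begin{multline*}
\Psi(x_a,x_b,x'_a,x'_b)=\sup_{p\in D_1^5}\ \inf_{q\in D_1^5,\,w\in D_1}\ \Bigl[\sum_{i=1}^5\|p_iw-wq_i\|_2+(1-\|w\|_2)^+\\
+4\sum_{i,c}\|[q_i,x'_c]\|_2-4\sum_{i,c}\|[p_i,x_c]\|_2\Bigr].
\end{multline*}

\begin{proposition}\label{prop:Psi}
$\Psi^{M_1}(u_a,u_b,u'_a,u'_b)\le0$ and $\Psi^{M_2}(u_a,u_b,u'_a,u'_b)\ge\kappa$.
\end{proposition}

\begin{proof}
\emph{In $M_1$.} Let $p\in D_1^5$, $\varepsilon>0$ and $P=1\otimes R\subset A_1$. By (T3) there are a unital $\mathbb M_n\subset P$ and contractions $y_i=E_{\mathbb M_n}(E_P(p_i))$ with $\|E_P(p_i)-y_i\|_2\le\varepsilon$. Let $q_i$ be the same matrices in the same subalgebra $\mathbb M_n$ of $1\otimes R\subset B$; they commute with $u'_a,u'_b$. By Lemmas~\ref{lem:factor} and~\ref{lem:flex} there is a unitary $w\in M_1$ with $y_iw=wq_i$. By Proposition~\ref{prop:gap}(ii),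
\[
\|p_iw-wq_i\|_2=\|p_i-y_i\|_2\le4\sum_c\|[p_i,u_c]\|_2+\varepsilon ,
\]
so the bracket is at most $5\varepsilon$.

\emph{In $M_2$.} Take $p_i=z_i$, so that the last sum vanishes, and let $q\in D_1^5$, $w\in D_1$ be arbitrary. Put $\tilde q_i=E_B(q_i)$. By Proposition~\ref{prop:gap}(i) with the roles of the free factors exchanged,
\[
\|wq_i-w\tilde q_i\|_2\le\|q_i-\tilde q_i\|_2\le4\sum_c\|[q_i,u'_c]\|_2 .
\]
By Lemma~\ref{lem:coarse}(ii) and Proposition~\ref{prop:rigid} with $e=1$, $\sum_i\|z_iw-w\tilde q_i\|_2\ge\kappa\|w\|_2$. So the bracket is at least $\kappa\|w\|_2+(1-\|w\|_2)^+$. Finally, for $\rho>0$ and $t\ge0$,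
\begin{equation}\label{eq:elem}
\kappa t+(\rho-t)^+\ge\kappa\rho ,
\end{equation}
because for $t<\rho$ the left side is $\rho-(1-\kappa)t\ge\rho-(1-\kappa)\rho$; here $\kappa<1$ is used.
\end{proof}

\begin{remark}\label{rem:where}
By (F3), $M_2\subset A_1^{\mathcal U}*B^{\mathcal U}\subset M_1^{\mathcal U}$, and $\Psi\le0$ in $M_1^{\mathcal U}$ by (M2). So witnesses $q,w$ for $p=z$ do exist, namely sequences $(q^{(k)})$, $(w_k)$ with $w_k$ conjugating two copies of $\mathbb M_{|G_k|}$; they lie in $M_1^{\mathcal U}$, and the lower bound says that nothing in $M_2$ can replace them. This is the growth of complexity seen in Example~\ref{ex:small}(a).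
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
A unitary can be stored in a self-adjoint contraction. Let $\gamma:\mathbb T\to[-1,1)$ be the Borel function with $\exp(i\pi\gamma(\zeta))=\zeta$, and put $h_c=\gamma(u_c)\in A_1$, $h'_c=\gamma(u'_c)\in B$,
\[
\mathbf X=(h_a+ih_b,0,0,\dots,0),\qquad\mathbf Y=(0,h'_a+ih'_b,0,\dots,0).
\]
Then $\mathbf Y\ne0$ since $u'_a\neq1$. Because $d\ge2$, the summands occupy different coordinates of $\mathbf X+\mathbf Y$. Their real and imaginary parts $h_c,h'_c$, and hence $u_c=\exp(i\pi h_c)$ and $u'_c=\exp(i\pi h'_c)$, lie in the unital $\mathrm C^*$-algebra generated by $\mathbf X+\mathbf Y$. By (F1), $M_1\subset M_2$. Apply Lemma~\ref{lem:subst} and Proposition~\ref{prop:Psi}.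
\end{proof}

\section{An arbitrary second factor}\label{sec:A}

In Theorem~\ref{thm:A} the algebra $B$ is prescribed, possibly as small as $\mathbb C^2$, and $\mathbf Y=0$ names nothing in it. So both $p$ and $q$ must be located in $A$ by the same unitaries $u_a,u_b$. The $A$--$A$-bimodule $L^2(M)$ contains $L^2(A)$, where the trivial solution $w=1$, $q=p$ lives; Lemma~\ref{lem:coarse}(i) gives coarseness only for $L^2(M)\ominus L^2(A)$. The formula must therefore force $E_A(w)=0$. A central projection $e$ of $A$ achieves this: if $w=ew(1-e)$, then $E_A(w)=eE_A(w)(1-e)=0$. The corners $eA$ and $(1-e)A$ take over the roles of the two free factors.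

Let
\[
A_1=Q\bar\otimes R\bar\otimes\mathbb C^2,\qquad\tau=\tau_Q\otimes\tau_R\otimes(\tfrac12,\tfrac12),\qquad e=1\otimes1\otimes(1,0),\qquad P=1\otimes R\otimes\mathbb C^2,
\]
let $A_2$, $z_i$ be as in Lemma~\ref{lem:ext}, and $M_i=A_i*B$. The weights $\frac12,\frac12$ give the two corners equal trace, as Lemma~\ref{lem:flex} requires; the intertwiner will be a partial isometry from $1-e$ to $e$, with $\|w\|_2=1/\sqrt2$. Let
\[
\Phi(x_a,x_b,x_e)=\sup_{p\in D_1^5}\ \inf_{q\in D_1^5,\,w\in D_1}\theta,
\]
\begin{multline*}
\theta=\sum_{i=1}^5\|p_iw-wq_i\|_2+11\,\|w-x_ew(1-x_e)\|_2+\bigl(\tfrac1{\sqrt2}-\|w\|_2\bigr)^+\\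
+4\sum_{i,c}\|[q_i,x_c]\|_2-4\sum_{i,c}\|[p_i,x_c]\|_2 .
\end{multline*}

\begin{proposition}\label{prop:Phi}
If $B\ne\mathbb C$, then $\Phi^{M_1}(u_a,u_b,e)\le0$ and $\Phi^{M_2}(u_a,u_b,e)\ge\kappa/\sqrt2>0.37$.
\end{proposition}

\begin{proof}
\emph{In $M_1$.} Identify $R$ with $1\otimes R\otimes1$. Let $p\in D_1^5$ and $\varepsilon>0$. Since $w$ will satisfy $w=ew$, only $p_ie$ matters. Write $E_P(p_i)e=r_ie$ with contractions $r_i\in R$. By (T3) choose a unital $\mathbb M_n\subset R$, with matrix units $f_{jk}$, such that $y_i=E_{\mathbb M_n}(r_i)$ satisfies $\|r_i-y_i\|_2\le\varepsilon$. The systems $(f_{jk}e)$ and $(f_{jk}(1-e))$ are matrix units with $\tau(f_{11}e)=\tau(f_{11}(1-e))=1/2n$, and $M_1$ is a factor by Lemma~\ref{lem:factor}. Lemma~\ref{lem:flex} gives $w\in M_1$ with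
\[
ww^*=e,\qquad w^*w=1-e,\qquad y_iew=wy_i(1-e).
\]
So $w=ew(1-e)$, $\|w\|\le1$ and $\|w\|_2=1/\sqrt2$. Put $q_i=y_i(1-e)$, a contraction in $P$, which commutes with $u_a,u_b$. The second, third and fourth terms of $\theta$ vanish. Moreover $p_iw-wq_i=(p_ie-y_ie)w$, and by Proposition~\ref{prop:gap}(ii)
\[
\|p_iw-wq_i\|_2\le\|(p_i-E_P(p_i))e\|_2+\|(r_i-y_i)e\|_2\le4\sum_c\|[p_i,u_c]\|_2+\varepsilon .
\]
Hence $\theta\le5\varepsilon$.

\emph{In $M_2$.} Take $p_i=z_ie$. These commute with $u_a,u_b$, so the last term of $\theta$ vanishes. Since $e$ is central in $A_2$ and $2\tau(z_ge)=\delta_{g,1}$, the $p_i$ are $*$-free Haar unitaries of $eA_2$ for the trace $2\tau$. Let $q\in D_1^5$, $w\in D_1$ be arbitrary. They need not lie where Proposition~\ref{prop:rigid} applies, so we project them: put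
\[
w_1=ew(1-e),\qquad\eta=\|w-w_1\|_2,\qquad\tilde q_i=E_{A_2}(q_i).
\]
Then $E_{A_2}(w_1)=0$, so $w_1\in eH$ for the coarse bimodule $H=L^2(M_2)\ominus L^2(A_2)$, and Proposition~\ref{prop:rigid} gives
\[
\sum_i\|p_iw_1-w_1\tilde q_i\|_2\ge\kappa\|w_1\|_2\ge\kappa\|w\|_2-\kappa\eta .
\]
The cost of the projections is read off from
\[
(p_iw-wq_i)-(p_iw_1-w_1\tilde q_i)=p_i(w-w_1)-(w-w_1)q_i-w_1(q_i-\tilde q_i).
\]
The right side has norm at most $2\eta+\|q_i-\tilde q_i\|_2\le2\eta+4\sum_c\|[q_i,u_c]\|_2$, by Proposition~\ref{prop:gap}(i). Summing over $i$, the commutators cancel against the fourth term of $\theta$, and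
\[
\theta\ge\kappa\|w\|_2-(10+\kappa)\eta+11\eta+\bigl(\tfrac1{\sqrt2}-\|w\|_2\bigr)^+\ge\frac{\kappa}{\sqrt2},
\]
by $10+\kappa<11$ and \eqref{eq:elem}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For $d=1$ the three parameters $u_a,u_b,e$ must be stored in one element. We store $e$ together with $u_a$ by shifting the spectrum on the corner $1-e$ by an even integer, which the exponential does not see. With $\gamma$ as in the proof of Theorem~\ref{thm:B} and $h_c=\gamma(u_c)$, put
\[
s=h_a+4(1-e),\qquad X_1=s+ih_b\in A_1,\qquad\mathbf X=(X_1,0,\dots,0).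
\]
Then $s=\operatorname{Re}X_1$ and $h_b=\operatorname{Im}X_1$. Since $h_a$ commutes with $e$, $\exp(i\pi s)=u_a\exp(4\pi i(1-e))=u_a$, and $\exp(i\pi h_b)=u_b$. The spectrum of $se=h_ae$ in $eA_1$ lies in $[-1,1]$, and that of $s(1-e)$ in $(1-e)A_1$ lies in $[3,5]$. So $e=f(s)$ for any continuous $f$ equal to $1$ on $[-1,1]$ and to $0$ on $[3,5]$. Thus $u_a,u_b,e$ lie in the unital $\mathrm C^*$-algebra generated by $X_1$. By Proposition~\ref{prop:Phi} and Lemma~\ref{lem:subst}, applied to $M_1\subset M_2$, the types of $\mathbf X+0$ in $M_1$ and $M_2$ differ on a formula of the form $\sup\inf(\text{quantifier-free})$. The types of $\mathbf X$ in $A_1$ and $A_2$ agree since $A_1\prec A_2$, and $\mathbf Y=\mathbf Y'$ in the same algebra $B$.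
\end{proof}

\begin{remark}\label{rem:terms}
Each ingredient is needed for this argument.
\begin{enumerate}
\item[(a)] Without the second term of $\theta$, the choice $q=p$, $w=1$ gives $0$ in every algebra; without the third, $q=0$, $w=0$ gives at most $0$.
\item[(b)] Without the fourth term the witnesses $p_i=z_ie$ fail: take $w\in M_1\subset M_2$ with $ww^*=e$, $w^*w=1-e$ and $q_i=w^*p_iw$; then $wq_i=p_iw$ and the value is $0$.
\item[(c)] Without the last term the upper bound fails. The elements $g_i=a^iba^{-i}$, $1\le i\le5$, are free, since a nontrivial reduced word in them reads $a^{i_1}b^{n_1}a^{i_2-i_1}b^{n_2}\cdots b^{n_k}a^{-i_k}$ with $n_j\ne0$, $i_j\neq i_{j+1}$. So the proof of the lower bound applies in $M_1$ to $p_i=u_{g_i}e$.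
\item[(d)] The hypothesis $B\neq\mathbb C$ enters only through Lemma~\ref{lem:factor}. For $B=\mathbb C$ we have $ew(1-e)=0$ in $M_1=A_1$, and $p=0$ gives $\theta\ge11\|w\|_2+(\frac1{\sqrt2}-\|w\|_2)^+\ge\frac1{\sqrt2}$.
\end{enumerate}
\end{remark}

\section{One block of quantifiers}\label{sec:C}

To compare $\inf_z\varphi$ in two free products it suffices to transport one witness $z$ approximately, and the complexity of the approximation may depend on $z$. Equality of the $\mathrm{tp}_\exists$ allows this transport, into the ultrapower.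

\begin{lemma}\label{lem:embed}
Let $\mathrm{tp}_\exists^{A_1}(\mathbf X)=\mathrm{tp}_\exists^{A_2}(\mathbf X')$ and let $a_1,a_2,\dots$ be contractions in $A_1$. There is an embedding $W^*(\mathbf X,a_1,a_2,\dots)\to A_2^{\mathcal U}$ with $\mathbf X\mapsto\mathbf X'$.
\end{lemma}

\begin{proof}
Enumerate the $*$-monomials in the variables $x_1,\dots,x_d,y_1,y_2,\dots$ as $m_1=1,m_2,\dots$, and let $F_k$ be the set of those among $m_1,\dots,m_k$ that involve only $x,y_1,\dots,y_k$. Each monomial lies in $F_k$ for all large $k$. With the numbers $\tau(m(\mathbf X,a))$ as constants, the formula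
\[
\inf_{y\in D_1^k}\ \max_{m\in F_k}\ \bigl|\tau(m(x,y))-\tau(m(\mathbf X,a))\bigr|
\]
has value $0$ at $\mathbf X$ in $A_1$ (take $y_j=a_j$), hence at $\mathbf X'$ in $A_2$. Choose $y^{(k)}\in D_1(A_2)^k$ at which the maximum is below $1/k$, set $y_j^{(k)}=0$ for $j>k$, and let $a'_j=(y_j^{(k)})_k\in A_2^{\mathcal U}$. Then $\tau(m(\mathbf X',a'))=\tau(m(\mathbf X,a))$ for every $m$, and (T1) applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $M_i=A_i*B_i$, let $\varphi(z,x)$ be quantifier-free, and let $z_j\in D_{r_j}(M_1)$ for $j=1,\dots,m$. By (F2), all $z_j$ lie in $A'*B'$ with $A'=W^*(\mathbf X,a_1,\dots)$, $B'=W^*(\mathbf Y,b_1,\dots)$ for contractions $a_j,b_j$. Lemma~\ref{lem:embed} gives embeddings $A'\to A_2^{\mathcal U}$, $B'\to B_2^{\mathcal U}$, and by (F3) and (F1) they combine to an embedding $A'*B'\to M_2^{\mathcal U}$ with $\mathbf X+\mathbf Y\mapsto\mathbf X'+\mathbf Y'$. Represent the image of $z_j$ by a sequence $z_j^{(k)}\in D_{r_j}(M_2)$. Embeddings preserve quantifier-free formulas, so by (M2)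
\[
\varphi^{M_1}(z,\mathbf X+\mathbf Y)=\lim_{k\to\mathcal U}\varphi^{M_2}(z^{(k)},\mathbf X'+\mathbf Y')\ge\inf_{z'}\varphi^{M_2}(z',\mathbf X'+\mathbf Y').
\]
Take the infimum over $z$; exchanging the indices $1$ and $2$ gives the reverse inequality.
\end{proof}

The argument cannot be iterated: the transported witness lies in $A_2^{\mathcal U}*B_2^{\mathcal U}$, and a second quantifier evaluated there need not agree with the one evaluated in $M_2^{\mathcal U}$ (Remark~\ref{rem:where}).

\section{Cases in which the implication holds}\label{sec:D}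

In a saturated algebra witnesses can be transported exactly and without leaving the algebra, so the transport can be repeated for each quantifier. Call countable families $(a_j)_{j\in J}$ in $A_1$ and $(a'_j)_{j\in J}$ in $A_2$ \emph{matched} if $\mathrm{tp}^{A_1}(a_{j_1},\dots,a_{j_n})=\mathrm{tp}^{A_2}(a'_{j_1},\dots,a'_{j_n})$ for all $j_1,\dots,j_n\in J$.

\begin{lemma}\label{lem:forth}
Let $a,a'$ be nonempty matched families, let $A_2$ be $\aleph_1$-saturated, and let $c_1,c_2,\dots\in A_1$. There are $c'_1,c'_2,\dots\in A_2$ such that $(a,c)$ and $(a',c')$ are matched.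
\end{lemma}

\begin{proof}
Matching is a condition on finite subfamilies, so it suffices to add one element $c\in D_r(A_1)$ and repeat. Let $\Sigma$ consist of all $\varphi(y,\bar a')-\varphi^{A_1}(c,\bar a)$, where $\varphi$ is a formula, $\bar a$ a finite subtuple of $a$, and $\bar a'$ the corresponding subtuple of $a'$. Given finitely many of these, we may use one tuple $\bar a$ for all. With $t_j=\varphi_j^{A_1}(c,\bar a)$, the formula $\inf_{y\in D_r}\max_j|\varphi_j(y,x)-t_j|$ vanishes at $\bar a$ in $A_1$, hence at $\bar a'$ in $A_2$. By saturation some $c'\in D_r(A_2)$ makes all members of $\Sigma$ vanish.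
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
(1) Let $M_i=A_i*B_i$. Consider quadruples $(a,a',b,b')$ of nonempty families with $a,a'$ matched in $A_1,A_2$ and $b,b'$ matched in $B_1,B_2$. By (T1) and (F1) a quadruple induces an isomorphism
\[
\gamma:W^*(a)*W^*(b)\to W^*(a')*W^*(b')
\]
between subalgebras of $M_1$ and $M_2$. If the families are enlarged, the new isomorphism extends $\gamma$, by the uniqueness in (T1). We claim: for every formula $\varphi$, every quadruple and every tuple $z$ in the domain of $\gamma$, $\varphi^{M_1}(z)=\varphi^{M_2}(\gamma(z))$.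

We induct on $\varphi$, for all quadruples at once. The claim holds for quantifier-free $\varphi$ as $\gamma$ preserves the trace, and it passes through connectives. Since $\sup=-\inf(-)$, it remains to treat $\varphi(z)=\inf_{y\in D_r}\psi(z,y)$. Let $y\in D_r(M_1)$. By (F2) there are sequences $c$ in $A_1$ and $\tilde c$ in $B_1$ with $y\in W^*(a,c)*W^*(b,\tilde c)$. By Lemma~\ref{lem:forth} and saturation of $A_2,B_2$, these extend to a quadruple, with isomorphism $\tilde\gamma$ extending $\gamma$. By induction $\psi^{M_1}(z,y)=\psi^{M_2}(\gamma(z),\tilde\gamma(y))\ge\varphi^{M_2}(\gamma(z))$, so $\varphi^{M_1}(z)\ge\varphi^{M_2}(\gamma(z))$. The reverse inequality follows by exchanging the two sides, which uses the saturation of $A_1,B_1$. By \eqref{eq:hyp}, $(\mathbf X,\mathbf X',\mathbf Y,\mathbf Y')$ is a quadruple, and its $\gamma$ sends $\mathbf X+\mathbf Y$ to $\mathbf X'+\mathbf Y'$.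

(2) By (M2), $(A^{\mathcal U},\mathbf X)$ and $(B^{\mathcal U},\mathbf Y)$ again realize $\mu$ and $\nu$, so (a) implies (b). By (M5) and (1), $\mathrm{tp}^{A^{\mathcal U}*B^{\mathcal U}}(\mathbf X+\mathbf Y)$ depends only on $\mu$ and $\nu$, so (b) implies (a).

(3) The algebras need not be separable, and by Theorem~\ref{thm:A} passing to arbitrary elementary subalgebras may change the type in the free product. So we show: for any $A,B$ and finite tuples $\mathbf X,\mathbf Y$ there are separable $A'\prec A$, $B'\prec B$ containing them \emph{with $A'*B'\prec A*B$}. By (M3) choose separable $A^1\prec A$, $B^1\prec B$ containing the tuples. Given $A^k,B^k$, the algebra $A^k*B^k$ is separable, so (M3) gives a separable $C^k\prec A*B$ containing it. By (F2), applied to a countable dense subset of $C^k$, and (M3), there are separable $A^{k+1}\prec A$, $B^{k+1}\prec B$ containing $A^k$, $B^k$ with $C^k\subset A^{k+1}*B^{k+1}$. Then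
\[
A^k*B^k\subset C^k\subset A^{k+1}*B^{k+1}\subset C^{k+1}.
\]
Let $A'=W^*(\bigcup A^k)$, $B'=W^*(\bigcup B^k)$; these are separable, and $A'*B'=W^*(\bigcup C^k)$. By (M4), $A'\prec A$, $B'\prec B$ and $A'*B'\prec A*B$.

Apply this to both pairs. The pairs $(A'_1,\mathbf X)$ and $(A'_2,\mathbf X')$ are separable models of the theory of $(A_1,\mathbf X)$, hence isomorphic; so are $(B'_1,\mathbf Y)$ and $(B'_2,\mathbf Y')$. By (F1), $(A'_1*B'_1,\mathbf X+\mathbf Y)\cong(A'_2*B'_2,\mathbf X'+\mathbf Y')$, and $A'_i*B'_i\prec A_i*B_i$ gives \eqref{eq:concl}.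
\end{proof}

\begin{example}\label{ex:fd}
Let $A_1$ be finite-dimensional and $\mathrm{tp}^{A_1}(\mathbf X)=\mathrm{tp}^{A_2}(\mathbf X')$. Balls of $A_1$ are compact, so $A_1^{\mathcal U}=A_1$. By Lemma~\ref{lem:embed} every finitely generated subalgebra of $A_2$ embeds in $A_1$, so $\dim A_2\le\dim A_1$ and $A_2^{\mathcal U}=A_2$. By the same lemma there is an embedding $A_1\to A_2$ with $\mathbf X\mapsto\mathbf X'$, and it is onto by dimension. So the theory of $(A_1,\mathbf X)$ has a unique model, and \eqref{eq:hyp} implies \eqref{eq:concl} when $A_1$ and $B_1$ are finite-dimensional. On the other hand $B=\mathbb C^2=B^{\mathcal U}$ is $\aleph_1$-saturated and the theory of $(B,0)$ has a unique model, so Theorem~\ref{thm:A} shows that in Theorem~\ref{thm:D}(1) and (3) the hypotheses on the $B_i$ alone do not suffice.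
\end{example}

\begin{remark}\label{rem:sum}
Fix $t\in(0,1)$, give $A\oplus B$ the trace $t\tau_A+(1-t)\tau_B$, and consider the tuple $\mathbf X\oplus\mathbf Y$. The proof of Theorem~\ref{thm:D}(1) works with $\oplus$ in place of $*$; for $y=c\oplus\tilde c$ one adds $c$ and $\tilde c$ to the families. Since $A\oplus B\prec(A\oplus B)^{\mathcal U}=A^{\mathcal U}\oplus B^{\mathcal U}$, the type of $\mathbf X\oplus\mathbf Y$ is always determined by the types of $\mathbf X$ and $\mathbf Y$. For free products one has only the inclusion (F3), and the counterexamples exploit the difference.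
\end{remark}

\begin{thebibliography}{1}
\bibitem{Jekel} David Jekel, \emph{Free probability and model theory of tracial $\mathrm{W}^*$-algebras}, arXiv:2208.13867 (2022).
\end{thebibliography}
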